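\title{Unbounded growth of the velocity for infinite-energy solutions of the two-dimensional Euler equations}

\begin{abstract}
We consider the Euler equations in the plane for velocity fields that are uniformly locally square integrable and have bounded vorticity, with the pressure gradient determined by the velocity. The uniformly local $L^2$ norm of such a solution grows at most linearly in time, and Chepyzhov and Zelik posed the question whether it can grow at all. We construct a smooth bounded initial velocity with bounded vorticity for which this norm tends to infinity. The mechanism is a family of nested small vortices whose velocities add linearly at one time and like orthogonal vectors at another. We also show that a single solution realizes, up to constants and a factor $2$ in time, the largest growth possible among all data of bounded velocity and vorticity.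
\end{abstract}

\section{The problem and the results}\label{sec:intro}

The Euler equations of an ideal incompressible fluid that fills the plane, with no external force, are
\begin{equation}\label{eq:euler}
\partial_t u+(u\cdot\nabla)u+\nabla p=0,\qquad \operatorname{div}u=0,\qquad u|_{t=0}=u_0 .
\end{equation}
The vorticity $\omega=\operatorname{rot}u=\partial_1u_2-\partial_2u_1$ of a smooth solution satisfies $\partial_t\omega+u\cdot\nabla\omega=0$. It is constant along particle paths, so its supremum does not change. When the energy is infinite, conservation of energy says nothing about the velocity, and one may ask whether a bounded velocity stays bounded for all time. We show that it need not.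

\subsection*{The phase space}
We write $B_R(x_0)$ for the open disc of radius $R$ centered at $x_0$, $B_R=B_R(0)$, and $\|\cdot\|_p$ for the norm of $L^p(\mathbb R^2)$; vectors are measured in the Euclidean norm, and repeated indices are summed. The uniformly local norms are
\[
\|u\|_{L^2_{b,R}}=\sup_{x_0\in\mathbb R^2}\|u\|_{L^2(B_R(x_0))},\qquad \|u\|_{L^2_b}=\|u\|_{L^2_{b,1}},
\]
so $\|u\|_{L^2_b}^2$ measures the largest energy contained in a unit disc. The phase space is
\[
\mathcal H_b=\{u\in[L^2_b(\mathbb R^2)]^2:\ \operatorname{div}u=0,\ \operatorname{rot}u\in L^\infty(\mathbb R^2)\},\qquad \|u\|_{\mathcal H_b}=\|u\|_{L^2_b}+\|\operatorname{rot}u\|_\infty .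
\]
It contains fields of infinite energy, for instance the constants. Lemma~\ref{lem:repr} shows that every $u\in\mathcal H_b$ agrees almost everywhere with a bounded uniformly continuous field, and that with an absolute constant $c_0$
\begin{equation}\label{eq:embed}
\pi^{-1/2}\|u\|_{L^2_b}\le\|u\|_\infty\le c_0\big(\|u\|_{L^2_b}+\|\operatorname{rot}u\|_\infty\big).
\end{equation}
As long as the vorticity stays bounded, growth in $L^2_b$ and growth in $L^\infty$ are therefore the same thing.

\subsection*{The pressure}
For fields that do not decay, \eqref{eq:euler} alone is too weak: $u=te_1$, $p=-x_1$ solves it with $u_0=0$. This flow destroys uniqueness and gives growth for a trivial reason. It is excluded by requiring that $\nabla p$ be computed from $u$. Taking the divergence of \eqref{eq:euler} gives $-\Delta p=\partial_i\partial_j(u_iu_j)$. With the fundamental solution $E(x)=\frac1{2\pi}\log|x|$, $\Delta E=\delta$, this suggests $p=-\partial_i\partial_jE*(u_iu_j)$. The kernel $\partial_i\partial_jE$ decays like $|x|^{-2}$ and cannot be convolved with a bounded function,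 but one more derivative makes it integrable at infinity. Fix a radial $a\in C_c^\infty(B_2)$ with $a=1$ on $B_1$ and split
\[
D_{ijl}=\partial_i\partial_j\partial_lE=\partial_i\partial_j\partial_l(aE)+\partial_i\partial_j\partial_l((1-a)E).
\]
The first piece is a compactly supported distribution. The second is smooth and $O(|x|^{-3})$, hence in $L^1$. So $D_{ijl}*f$ is a well-defined distribution for $f\in L^\infty$. It does not depend on $a$, since a change of $a$ adds a function in $C_c^\infty$ to one piece and subtracts it from the other. For $u\in\mathcal H_b$ the products $u_iu_j$ are bounded by \eqref{eq:embed}, and the Leray--Helmholtz formula $\nabla p=\nabla(-\Delta)^{-1}\partial_i\partial_j(u_iu_j)$ is understood as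
\begin{equation}\label{eq:pressure}
\partial_lp=-D_{ijl}*(u_iu_j).
\end{equation}
Both pieces of $D_{ijl}$ are odd, so $\langle D_{ijl}*f,\xi\rangle=-\int f\,(D_{ijl}*\xi)\,dx$ for $\xi\in C_c^\infty$. Here $D_{ijl}*\xi=\partial_i\partial_j\partial_l(E*\xi)$ is smooth, and
\begin{equation}\label{eq:DL1}
\|D_{ijl}*\xi\|_1\le\|aE\|_1\|\partial_i\partial_j\partial_l\xi\|_1+\|\partial_i\partial_j\partial_l((1-a)E)\|_1\|\xi\|_1 .
\end{equation}

\begin{definition}\label{def:sol}
A \emph{solution} with data $u_0\in\mathcal H_b$ is a field $u\in L^\infty_{loc}([0,\infty);\mathcal H_b)$ that satisfies \eqref{eq:euler}, \eqref{eq:pressure} in the sense of distributions: for all $\xi\in[C_c^\infty([0,\infty)\times\mathbb R^2)]^2$,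
\begin{equation}\label{eq:weak}
\int_0^\infty\!\!\int\Big(u\cdot\partial_t\xi+u_iu_j\big(\partial_j\xi_i-D_{ijl}*\xi_l\big)\Big)dx\,dt+\int u_0\cdot\xi(0)\,dx=0 .
\end{equation}
\end{definition}

The solutions in our theorems are locally uniform limits of smooth solutions. They are continuous on $[0,\infty)\times\mathbb R^2$ after a change on a null set, and $u(t)$ refers to the continuous representative.

\begin{example}[Shear flows]\label{ex:shear}
If $g$ is a bounded divergence-free field, then $D_{ijl}*g_j=0$. Indeed, for $\xi\in C_c^\infty$ the function $G=\partial_i\partial_l(E*\xi)$ is smooth with $G=O(|x|^{-2})$ and $\nabla G=O(|x|^{-3})$, so $0=\int g\cdot\nabla(a(x/R)G)\,dx=\int a(x/R)\,g\cdot\nabla G\,dx+O(R^{-1})$, and $R\to\infty$ gives $\langle D_{ijl}*g_j,\xi\rangle=-\int g\cdot\nabla G\,dx=0$. Now let $u=(h(t,x_2),0)$ with $h$ and $\partial_2h$ bounded on bounded time intervals. Only $u_1u_1=h^2$ is nonzero and $g=(h^2,0)$ is divergence free, so $\nabla p=0$; also $\partial_j(u_iu_j)=0$. The equation reduces to $\partial_th=0$. Shear flows in $\mathcal H_b$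 are stationary, and $te_1$ is not a solution.
\end{example}

\subsection*{The question}
System \eqref{eq:euler} is the case $\alpha=0$, $g=0$ of the dissipative Euler system $\partial_tu+(u\cdot\nabla)u+\alpha u+\nabla p=g$, $\operatorname{div}u=0$, studied in \cite{CZ}. We take the following from there.

\begin{theorem}[\cite{CZ}]\label{thm:CZ}
For every $u_0\in\mathcal H_b$ there is a unique global solution $u$ with data $u_0$. With a constant $C$ that depends on $u_0$ but not on $t$,
\[
\|\operatorname{rot}u(t)\|_\infty\le C\|\operatorname{rot}u_0\|_\infty,\qquad (t+1)^{-2}\|u(t)\|_{L^2_{b,(t+1)^2}}\le C,\qquad \|u(t)\|_{L^2_b}\le C(t+1).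
\]
\end{theorem}

The question posed in \cite{CZ} is whether $\|u(t)\|_{L^2_b}$ can grow as $t\to\infty$: is $\sup_{t\ge0}\|u(t)\|_{L^2_b}<\infty$ for every $u_0\in\mathcal H_b$?

The simplest cases suggest that the norm stays bounded. Shear flows are stationary. If $\omega_0\in C_c^\infty$ and $u$ is recovered from $\omega$ by the Biot--Savart law, then $\|u(t)\|_\infty\le(\|\omega_0\|_1\|\omega_0\|_\infty/\pi)^{1/2}$ for all $t$ (Section~\ref{sec:classical}). In general, the second estimate of Theorem~\ref{thm:CZ} says that the mean square of the velocity over discs of radius $(t+1)^2$ stays bounded. On the other hand, the bound for compactly supported vorticity depends on $\|\omega_0\|_1$, on which the norm of $\mathcal H_b$ puts no restriction. The issue is whether that bound can be replaced by one in terms of $\|u_0\|_\infty$ and $\|\omega_0\|_\infty$ alone, and this leads to the following function.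

Let $x^\perp=(-x_2,x_1)$, $\nabla^\perp=(-\partial_2,\partial_1)$, and let $K=\nabla^\perp E=x^\perp/(2\pi|x|^2)$ be the Biot--Savart kernel. A \emph{classical solution} is a global smooth solution $V=K*\operatorname{rot}V$ with $\operatorname{rot}V(0)\in C_c^\infty$; see Section~\ref{sec:classical}. Let $\mathcal S$ be the set of classical solutions with $\|V(0)\|_\infty\le1$ and $\|\operatorname{rot}V(0)\|_\infty\le1$, and put
\[
N(t)=\sup_{V\in\mathcal S}\|V(t)\|_\infty ,\qquad t\ge0 .
\]

\begin{theorem}\label{thm:main}
There is $u_0\in\mathcal H_b\cap C^\infty$ whose solution satisfies $\|u(t)\|_{L^2_b}\to\infty$ as $t\to\infty$.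
\end{theorem}

\begin{theorem}\label{thm:N}
The function $N$ is finite, nondecreasing and unbounded, and $N(t)\le C(1+t)$.
\begin{itemize}
\item[(a)] There is an absolute constant $C_*$ such that every solution with $\|u_0\|_\infty\le1$ and $\|\operatorname{rot}u_0\|_\infty\le1$ satisfies $\|u(t)\|_\infty\le C_*N(2t)$.
\item[(b)] There is a single $u_0\in\mathcal H_b\cap C^\infty$ with $\|u_0\|_\infty\le2$ and $\|\operatorname{rot}u_0\|_\infty\le1$ whose solution satisfies $\|u(t)\|_\infty\ge\frac12N(t)-1$ for all $t>0$.
\end{itemize}
\end{theorem}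

Thus $N$ bounds the growth of all normalized solutions, and one solution realizes it at all times, up to constants and a factor $2$ in time. From Theorem~\ref{thm:CZ} the proofs use uniqueness, in Lemma~\ref{lem:compact}, and the linear bound, only for the estimate $N(t)\le C(1+t)$.

\subsection*{Plan of the proof}
Scaling and time reversal reduce the unboundedness of $N$ to finding classical solutions, with vorticity as large as we like, whose maximal speed \emph{drops} by an arbitrarily large factor (Section~\ref{sec:classical}). Such solutions consist of $k$ nested vortices, with maximal speed of order $k$ at time $0$ and of order $\sqrt k$ at a later time. Section~\ref{sec:model} shows the mechanism on an explicit flow, and Section~\ref{sec:nest} carries out the construction. Each classical solution is bounded in time, so Theorem~\ref{thm:main} needs infinitely many of them, placed far apart. Section~\ref{sec:compact} proves a compactness lemma, Section~\ref{sec:glue} uses it to show that distant pieces do not disturb each other, and Section~\ref{sec:proofs} completes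 the proofs.

\section{Classical solutions, scaling and time reversal}\label{sec:classical}

For $f\in C_c^\infty$ the field $K*f=\nabla^\perp(E*f)$ is smooth, tends to $0$ at infinity together with its derivatives, and has divergence $0$ and vorticity $\Delta(E*f)=f$. Every vector field $v$ satisfies
\begin{equation}\label{eq:hodge}
\Delta v=\nabla\operatorname{div}v+\nabla^\perp\operatorname{rot}v .
\end{equation}
Hence a continuous field with zero divergence and vorticity is harmonic, and it vanishes if it tends to $0$ at infinity. If $f$ is radial, then $E*f=\psi(|x|)$ is radial and the divergence theorem gives $2\pi r\psi'(r)=\int_{B_r}f$, that is,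
\begin{equation}\label{eq:radial}
(K*f)(x)=K(x)\int_{B_{|x|}}f\,dy .
\end{equation}

\begin{lemma}\label{lem:BS}
If $\|f\|_1\le G$ and $\|f\|_\infty\le F$, then for all $x$
\begin{equation}\label{eq:BS}
|(K*f)(x)|\le\int\frac{|f(y)|\,dy}{2\pi|x-y|}\le\Big(\frac{GF}\pi\Big)^{1/2}.
\end{equation}
Moreover $\|K*f\|_{L^1(B_R)}\le R\|f\|_1$ for every $R>0$.
\end{lemma}

\begin{proof}
Let $F,G>0$, define $r$ by $\pi r^2F=G$, and put $\kappa(y)=1/(2\pi|x-y|)$ and $\kappa_r=1/(2\pi r)$. Since $\kappa-\kappa_r$ is positive in $B_r(x)$ and nonpositive outside,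
\[
\int|f|\kappa\le F\int_{B_r(x)}(\kappa-\kappa_r)+\kappa_rG=F\int_{B_r(x)}\kappa=Fr=(GF/\pi)^{1/2}.
\]
For the last claim, Fubini's theorem bounds $\|K*f\|_{L^1(B_R)}$ by $\|f\|_1\sup_y\int_{B_R}\frac{dx}{2\pi|x-y|}$, and \eqref{eq:BS} for the indicator function of $B_R$ bounds the supremum by $R$.
\end{proof}

We recall the classical theory (Wolibner, Yudovich; see \cite{MB}). For $\omega_0\in C_c^\infty$ the problem $\partial_t\omega+u\cdot\nabla\omega=0$, $u=K*\omega$, $\omega(0)=\omega_0$ has a global smooth solution with $\omega(t)\in C_c^\infty$, unique on every interval $[0,T]$. The flow $\Phi_t$ of $u$ preserves area, $\omega(t)=\omega_0\circ\Phi_t^{-1}$, and $\nabla u$, $\partial_tu$ are bounded on $[0,T]\times\mathbb R^2$. These $u$ are the classical solutions; Lemma~\ref{lem:classical} shows that they are solutions in the sense of Definition~\ref{def:sol}. All norms $\|\omega(t)\|_p$ are conserved, so \eqref{eq:BS} bounds $\|u(t)\|_\infty$ for all time, and the support of $\omega(t)$ stays in a fixed disc for $t\le T$.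

Besides translations, there are two symmetries. If $u$ is classical, then so is $-u(T-t,x)$ on $[0,T]$, continued beyond $T$ by global existence; its vorticity is $-\omega(T-t,x)$. For $\ell,s>0$ the field
\begin{equation}\label{eq:scale}
\frac\ell s\,u\Big(\frac ts,\frac x\ell\Big),\qquad\text{with vorticity}\quad \frac1s\,\omega\Big(\frac ts,\frac x\ell\Big),
\end{equation}
is classical as well, because $K$ is homogeneous of degree $-1$. With $\ell=s$ large, \eqref{eq:scale} keeps the size of the velocity and lowers the vorticity. The constraint on the vorticity in the definition of $\mathcal S$ can therefore always be met by waiting longer.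

\begin{lemma}\label{lem:scaling}
The function $N$, with values in $[0,\infty]$, is nondecreasing, and $N(0)=1$. If $u$ is a classical solution, $T\ge0$ and $\|u(T)\|_\infty\le\beta$ with $\beta>0$, then there is $s\ge0$ with $N(s)\ge\|u(0)\|_\infty/\beta$.
\end{lemma}

\begin{proof}
Let $V\in\mathcal S$ and $\sigma\ge1$. By \eqref{eq:scale}, $V(t/\sigma,x/\sigma)$ lies in $\mathcal S$, so $N(t)\ge\|V(t/\sigma)\|_\infty$. Hence $N(t)\ge N(t')$ for $0<t'\le t$. Letting $\sigma\to\infty$ and using that $\partial_tV$ is bounded on $[0,t]\times\mathbb R^2$, we get $N(t)\ge\|V(0)\|_\infty$, so $N(t)\ge N(0)$.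

Let $\tilde u$ be the classical solution with data $-u(T)$. Then $\tilde u(t)=-u(T-t)$ on $[0,T]$. Choose $\ell>0$ with $\beta\ell\ge\|\operatorname{rot}u(0)\|_\infty$. The solution $\beta^{-1}\tilde u(t/(\beta\ell),x/\ell)$ has initial velocity and vorticity bounded by $1$, so it lies in $\mathcal S$, and at time $s=\beta\ell T$ its supremum norm is $\|u(0)\|_\infty/\beta$. The case $T=0$, $\beta=\|u(0)\|_\infty>0$ gives $N(0)\ge1$, and $N(0)\le1$ by definition.
\end{proof}

Time reversal turns the task into one that is easier to control. We prescribe an ordered configuration with large velocity at time $0$, and we need only an upper bound on the velocity at one later time of our choice.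

\section{One small vortex in a uniform stream}\label{sec:model}

Fix a radial $\phi\in C_c^\infty$ with $0\le\phi\le1$, $\operatorname{supp}\phi\subset\overline{B_1}$ and $\phi=1$ on $B_{3/4}$. Then $m=\int\phi\in[\pi/2,\pi]$, and we put $c=m/(2\pi)\ge\frac14$. For $\varepsilon>0$ let
\[
\phi_\varepsilon(x)=\varepsilon^{-1}\phi(x/\varepsilon),\qquad W_\varepsilon=K*\phi_\varepsilon .
\]
The circulation of this vortex is $\|\phi_\varepsilon\|_1=m\varepsilon$ and its height is $1/\varepsilon$. By \eqref{eq:BS}, $|W_\varepsilon|\le(m/\pi)^{1/2}\le1$, and by \eqref{eq:radial}, $W_\varepsilon(x)=m\varepsilon K(x)$ for $|x|\ge\varepsilon$. So the vortex induces speed $c$ on its rim and speed $c\varepsilon/|x|$ outside: the velocity is of order one on the scale $\varepsilon$ and tends to $0$ at any fixed distance. This is the reason for the height $1/\varepsilon$; height $\varepsilon^{-\gamma}$ gives rim speed $c\,\varepsilon^{1-\gamma}$. By \eqref{eq:radial}, $W_\varepsilon$ is tangent to the circles about $0$, so $W_\varepsilon\cdot\nabla\phi_\varepsilon=0$ and $W_\varepsilon$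 is a stationary classical solution.

\begin{example}\label{ex:model}
Let $v=Ve_1$ with $V\ge0$ and $u(t,x)=v+W_\varepsilon(x-tv)$. The vorticity $\phi_\varepsilon(x-tv)$ is transported by $u$. (By the cancellation in Example~\ref{ex:shear}, the terms of $u_iu_j$ that contain $v$ do not contribute to \eqref{eq:pressure}, so $u$ is a solution; we do not use this.) The particle that starts at the lowest point $-\varepsilon e_2$ of the rim moves along
\[
X^\varepsilon(t)=tv+\varepsilon(\sin\theta,-\cos\theta),\qquad \theta=ct/\varepsilon,
\]
with velocity $v+c(\cos\theta,\sin\theta)$ and squared speed $V^2+2Vc\cos\theta+c^2$. At $t=0$ its speed is $V+c$. A quarter turn later, at $t=\pi\varepsilon/(2c)$, its speed is $(V^2+c^2)^{1/2}$. A time of the second kind can be found without knowing $\theta$: since $|X^\varepsilon(t)-tv|=\varepsilon$, the integral of $W_\varepsilon$ along the particle over any time interval of length $\delta$ is at most $2\varepsilon$ in modulus, so in that interval there is a time at which $v\cdot W_\varepsilon\le2V\varepsilon/\delta$. Note that $\|u(t)\|_\infty$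 is constant: one vortex lowers the speed of the marked particle, not the maximal speed.
\end{example}

The maximal speed drops once the construction is iterated. The following heuristic picture is made rigorous in Section~\ref{sec:nest}. Take radii $\varepsilon_1\gg\varepsilon_2\gg\dots\gg\varepsilon_k$ and points $x_0=0$, $x_j=x_{j-1}-\varepsilon_je_2$, and center the vortex $\phi_{\varepsilon_j}$ at $x_{j-1}$ (Figure~\ref{fig:nest}). On the scale $\varepsilon_j$ the larger vortices produce a nearly uniform stream, equal to the velocity $v_{j-1}(t)$ of the particle issued from $x_{j-1}$, and the smaller vortices are felt only near the particle issued from $x_j$. Example~\ref{ex:model} suggests $v_j\approx v_{j-1}+c(\cos\theta_j,\sin\theta_j)$, where $\theta_j(0)=0$ and $\theta_j$ turns at the rate $c/\varepsilon_j$. At $t=0$ this gives $|v_k|\approx kc$. Since $\theta_j$ makes a full turn while $\theta_1,\dots,\theta_{j-1}$ hardly move, we can adjust the time successively so that each increment is orthogonal to $v_{j-1}$, and then $|v_j|\approx c\sqrt j$ for all $j\le k$.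 At that time the velocity at any point is close to $v_{j-1}+W_{\varepsilon_j}$ for some $j$, so the maximal speed is at most about $c\sqrt k+1$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=0.9]
\draw (0,0) circle (1.8); \draw (0,-1.8) circle (0.7); \draw (0,-2.5) circle (0.27);
\foreach \y in {0,-1.8,-2.5,-2.77} \fill (0,\y) circle (1.1pt);
\node[above] at (0,0) {$x_0$}; \node[above] at (0,-1.8) {$x_1$};
\node at (-0.55,-2.62) {$x_2$}; \node[below] at (0,-2.77) {$x_3$};
\draw[->] (1.2,0) arc (0:100:1.2);
\draw[->,thick] (4,0.9)--(5,0.9); \draw[->,thick] (5,0.9)--(6,0.9); \draw[->,thick] (6,0.9)--(7,0.9);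
\node[above] at (5.5,1) {$t=0$: speed $3c$};
\draw[->,thick] (5,-2.3)--(6,-2.3); \draw[->,thick] (6,-2.3)--(6,-1.3); \draw[->,thick] (6,-1.3)--(5.293,-0.593);
\draw[dashed] (5,-2.3)--(6,-1.3); \draw[dashed] (5,-2.3)--(5.293,-0.593);
\node[below] at (5.5,-2.4) {later time: speed $\sqrt3\,c$};
\end{tikzpicture}
\caption{Left: three nested counterclockwise vortices at time $0$, not to scale; each is centered at the lowest point of the previous one. Right: each vortex contributes a velocity of size $c$ to the particle issued from $x_3$. At time $0$ the contributions are parallel; at a suitable later time each is orthogonal to the sum of the previous ones.}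
\label{fig:nest}
\end{figure}

\section{Nested vortices}\label{sec:nest}

In the true flow the background is neither uniform nor steady, and the small vortex must be followed for a time of order one, during which it makes about $1/\varepsilon$ turns. We do not control its shape or the phase of the marked particle over such a time. The next lemma keeps only the properties of Example~\ref{ex:model} that survive without this information.

Let $U$ be a classical solution with vorticity $\Omega$, let $T>0$, $x_*\in\mathbb R^2$, and let $X'=U(t,X)$, $X(0)=x_*$. Let $L$ be a common Lipschitz constant of the fields $U(t)$, $t\le T$. For $\varepsilon\in(0,1)$ let $u^\varepsilon$ be the classical solution with initial vorticity $\Omega(0)+\phi_\varepsilon(\cdot-x_*)$, and let $\Phi_t$ be its flow. We follow the two parts of the vorticity separately: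
\[
\Omega^\varepsilon(t)=\Omega(0)\circ\Phi_t^{-1},\qquad \gamma^\varepsilon(t)=\phi_\varepsilon(\cdot-x_*)\circ\Phi_t^{-1},\qquad U^\varepsilon=K*\Omega^\varepsilon,\qquad w^\varepsilon=K*\gamma^\varepsilon,
\]
so that $u^\varepsilon=U^\varepsilon+w^\varepsilon$. Let $X^\varepsilon(t)=\Phi_t(x_*-\varepsilon e_2)$.

\begin{lemma}[Adding a small vortex]\label{lem:add}
We have $U^\varepsilon(0)=U(0)$, $w^\varepsilon(0,x_*-\varepsilon e_2)=ce_1$, and $|w^\varepsilon|\le1$ everywhere and for all times. As $\varepsilon\to0$:
\begin{itemize}
\item[(i)] $\theta_\varepsilon:=\sup_{t\le T}\|U^\varepsilon(t)-U(t)\|_\infty\to0$;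
\item[(ii)] $\kappa_\varepsilon(\rho):=\sup\{|w^\varepsilon(t,z)|:\ t\le T,\ |z-X(t)|\ge\rho\}\to0$ for each $\rho>0$;
\item[(iii)] $\sup_{t\le T}|X^\varepsilon(t)-X(t)|\to0$;
\item[(iv)] $\int_{t'}^{t''}w^\varepsilon(t,X^\varepsilon(t))\,dt\to0$ for all $0\le t'<t''\le T$.
\end{itemize}
\end{lemma}

\begin{proof}
At $t=0$ we have $\Omega^\varepsilon=\Omega$ and $w^\varepsilon(0,x_*-\varepsilon e_2)=W_\varepsilon(-\varepsilon e_2)=m\varepsilon K(-\varepsilon e_2)=ce_1$. Since $\Phi_t$ preserves area, $0\le\gamma^\varepsilon\le1/\varepsilon$ and $\Gamma:=\int\gamma^\varepsilon(t)\,dx=m\varepsilon$ for all $t$, so $|w^\varepsilon|\le1$ by \eqref{eq:BS}.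

(i) The field $w^\varepsilon$ that perturbs the transport of the background vorticity is not uniformly small, but it is small in $L^1_{loc}$. We therefore estimate $\zeta=\Omega^\varepsilon-\Omega$ in $L^1$ and let the derivative fall on the fixed smooth function $\Omega$. Choose $R$ with $\operatorname{supp}\Omega(t)\subset B_R$ for $t\le T$, and let $M=\sup_{t\le T}\|\nabla\Omega(t)\|_\infty<\infty$. Subtracting $\partial_t\Omega+U\cdot\nabla\Omega=0$ from $\partial_t\Omega^\varepsilon+u^\varepsilon\cdot\nabla\Omega^\varepsilon=0$ and using $u^\varepsilon-U=K*\zeta+w^\varepsilon$, we get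
\[
\partial_t\zeta+u^\varepsilon\cdot\nabla\zeta=-(K*\zeta+w^\varepsilon)\cdot\nabla\Omega,\qquad\zeta(0)=0 .
\]
Integrate along the trajectories of $\Phi_t$ and then over the plane. Since $\Phi_t$ preserves area, Lemma~\ref{lem:BS} gives
\[
\|\zeta(t)\|_1\le M\int_0^t\|K*\zeta+w^\varepsilon\|_{L^1(B_R)}\,ds\le MR\int_0^t\big(\|\zeta(s)\|_1+\Gamma\big)\,ds ,
\]
and Gronwall's inequality for $\|\zeta\|_1+\Gamma$ yields $\|\zeta(t)\|_1\le\Gamma e^{MRT}$. Also $\|\zeta\|_\infty\le2\|\Omega(0)\|_\infty$. By \eqref{eq:BS} and $m\le\pi$, $\theta_\varepsilon\le(2\|\Omega(0)\|_\infty e^{MRT}\varepsilon)^{1/2}\to0$.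

(ii) We must show that the small vortex stays concentrated near $X(t)$, although it is stirred by its own velocity, which is of order one. The quantity to use is the second moment
\[
J(t)=\frac1\Gamma\int|x-X(t)|^2\gamma^\varepsilon(t,x)\,dx ,
\]
because the self-induced velocity does not change it. Differentiating along the flow,
\[
J'=\frac2\Gamma\int(x-X)\cdot\big(U^\varepsilon(t,x)+w^\varepsilon(t,x)-U(t,X)\big)\gamma^\varepsilon\,dx .
\]
Since $K$ is odd, exchanging $x$ and $y$ gives $\int w^\varepsilon\gamma^\varepsilon\,dx=\iint K(x-y)\gamma^\varepsilon(x)\gamma^\varepsilon(y)\,dx\,dy=0$ and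
\[
\int x\cdot w^\varepsilon\gamma^\varepsilon\,dx=\frac12\iint(x-y)\cdot K(x-y)\,\gamma^\varepsilon(x)\gamma^\varepsilon(y)\,dx\,dy=0,
\]
as $z\cdot z^\perp=0$. So the term with $w^\varepsilon$ vanishes. For the rest, $|U^\varepsilon(t,x)-U(t,X)|\le\theta_\varepsilon+L|x-X|$, and the Cauchy--Schwarz inequality for the probability measure $\Gamma^{-1}\gamma^\varepsilon dx$ gives $J'\le2\theta_\varepsilon\sqrt J+2LJ$. Now $J>0$, because $\gamma^\varepsilon(t)\ge0$ is continuous and not identically zero. Hence $(\sqrt J)'\le\theta_\varepsilon+L\sqrt J$, and $J(0)\le\varepsilon^2$ gives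
\[
\sqrt{J(t)}\le e^{LT}(\varepsilon+T\theta_\varepsilon),\qquad t\le T .
\]
Let $|z-X(t)|\ge\rho$. The part of $\gamma^\varepsilon(t)$ in $B_{\rho/2}(X(t))$ lies at distance at least $\rho/2$ from $z$ and contributes at most $\Gamma/(\pi\rho)$ to $|w^\varepsilon(t,z)|$. The remaining part has mass at most $4\Gamma J/\rho^2$ by Chebyshev's inequality and height at most $1/\varepsilon$, so by \eqref{eq:BS} it contributes at most $(4\Gamma J/(\rho^2\varepsilon\pi))^{1/2}\le2\sqrt J/\rho$. Both bounds tend to $0$ uniformly in $t\le T$.

(iii) Close to $X(t)$ the field $w^\varepsilon$ is not small and may push the particle away, but once the particle is at distance $\rho$, (ii) applies. Let $Y=X^\varepsilon-X$, fix $\rho>0$ and let $\varepsilon<\rho$, so $|Y(0)|<\rho$. We have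
\begin{equation}\label{eq:Y}
Y'=w^\varepsilon(t,X^\varepsilon)+\big(U^\varepsilon(t,X^\varepsilon)-U(t,X)\big),\qquad |U^\varepsilon(t,X^\varepsilon)-U(t,X)|\le\theta_\varepsilon+L|Y| .
\end{equation}
While $|Y|\ge\rho$, this gives $|Y|'\le\kappa_\varepsilon(\rho)+\theta_\varepsilon+L|Y|$. If $|Y(t)|>\rho$, Gronwall's inequality, started at the last time before $t$ at which $|Y|=\rho$, gives $|Y(t)|\le e^{LT}\big(\rho+T(\theta_\varepsilon+\kappa_\varepsilon(\rho))\big)$. The same bound holds if $|Y(t)|\le\rho$. So $\limsup_{\varepsilon\to0}\sup_{t\le T}|Y|\le e^{LT}\rho$ for every $\rho>0$.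

(iv) By \eqref{eq:Y}, the integral is at most $|Y(t'')|+|Y(t')|+T(\theta_\varepsilon+L\sup_{t\le T}|Y|)$ in modulus, which tends to $0$ by (i) and (iii).
\end{proof}

Radial symmetry of $\phi$ was used only for the value of $w^\varepsilon$ at time $0$, and the sign of $\phi$ was used in (ii), where $J$ controls the mass far from $X(t)$ only because $\gamma^\varepsilon\ge0$.

The induction carries three quantities. The speed of the marked particle at the good time is needed next to the maximal speed, because the new vortex adds up to $1$ to the velocity near that particle: there the background speed must be below the maximum by $1$. The constants $\frac18$ and $2k$ come from $c\ge\frac14$ and $|w^\varepsilon|\le1$, with room left for the errors.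

\begin{proposition}\label{prop:nest}
For each $k\ge0$ there are a classical solution $u^k$, a point $x_k$ and a time $t_k>0$ such that, with $X_k'=u^k(t,X_k)$, $X_k(0)=x_k$,
\begin{itemize}
\item[(A)] $e_1\cdot u^k(0,x_k)\ge k/8$;
\item[(B)] $|u^k(t_k,X_k(t_k))|\le\sqrt{2k}$;
\item[(C)] $\|u^k(t_k)\|_\infty\le\sqrt{2k}+1$.
\end{itemize}
\end{proposition}

\begin{proof}
For $k=0$ take $u^0=0$, $x_0=0$, $t_0=1$. Assume the statement for $k$ and apply Lemma~\ref{lem:add} with $U=u^k$, $x_*=x_k$, $X=X_k$, $T=t_k+1$. Let $v=U(t_k,X(t_k))$, so $|v|\le\sqrt{2k}$. The parameters are chosen in the order $\eta,\delta,\rho,\varepsilon$. Choose $\eta>0$ with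
\begin{equation}\label{eq:eta}
\sqrt{2k+1+2\eta}+3\eta\le\sqrt{2k+2};
\end{equation}
in particular $\sqrt{2k}+3\eta\le\sqrt{2k+2}$. Since $\partial_tU$ is bounded on $[0,T]\times\mathbb R^2$ and $t\mapsto U(t,X(t))$ is continuous, there is $\delta\in(0,1]$ such that
\[
\|U(t)-U(t_k)\|_\infty\le\eta,\qquad|U(t,X(t))-v|\le\eta\qquad\text{for }t\in I=[t_k,t_k+\delta].
\]
Choose $\rho>0$ with $L\rho\le\eta$. By Lemma~\ref{lem:add} we can fix $\varepsilon$ so small that
\[
\theta_\varepsilon\le\eta,\quad\kappa_\varepsilon(\rho)\le\eta,\quad L\sup_{t\le T}|X^\varepsilon-X|\le\eta,\quad L\varepsilon\le\tfrac18,\quad\frac1\delta\int_Iv\cdot w^\varepsilon(t,X^\varepsilon(t))\,dt\le\eta .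
\]
A continuous function takes a value not larger than its mean, so there is $\tau\in I$ with $v\cdot w^\varepsilon(\tau,X^\varepsilon(\tau))\le\eta$. Set $u^{k+1}=u^\varepsilon$, $x_{k+1}=x_k-\varepsilon e_2$, $t_{k+1}=\tau$; then $X_{k+1}=X^\varepsilon$.

(A) At $t=0$ we have $u^\varepsilon(0,x_{k+1})=U(0,x_{k+1})+ce_1$, so $e_1\cdot u^\varepsilon(0,x_{k+1})\ge\frac k8-L\varepsilon+\frac14\ge\frac{k+1}8$.

(B) At time $\tau$, $|U^\varepsilon(\tau,X^\varepsilon)-v|\le\theta_\varepsilon+L|X^\varepsilon-X|+|U(\tau,X)-v|\le3\eta$. With $w=w^\varepsilon(\tau,X^\varepsilon(\tau))$ we have $|v+w|^2=|v|^2+2v\cdot w+|w|^2\le2k+2\eta+1$. Hence $|u^\varepsilon(\tau,X^\varepsilon(\tau))|\le|v+w|+3\eta\le\sqrt{2k+2}$ by \eqref{eq:eta}.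

(C) If $|z-X(\tau)|\ge\rho$, then by (C) for $k$
\[
|u^\varepsilon(\tau,z)|\le|U(\tau,z)|+\theta_\varepsilon+\kappa_\varepsilon(\rho)\le(\sqrt{2k}+1+\eta)+2\eta .
\]
If $|z-X(\tau)|<\rho$, then $|U(\tau,z)|\le|U(\tau,X(\tau))|+L\rho\le|v|+2\eta$, so by (B) for $k$
\[
|u^\varepsilon(\tau,z)|\le|U(\tau,z)|+\theta_\varepsilon+1\le\sqrt{2k}+3\eta+1 .
\]
In both cases the bound is $\sqrt{2k}+3\eta+1\le\sqrt{2k+2}+1$.
\end{proof}

\begin{corollary}\label{cor:unbounded}
The function $N$ is unbounded.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:scaling} with $u=u^k$, $T=t_k$, $\beta=\sqrt{2k}+1$ gives $s_k$ with $N(s_k)\ge k/(8(\sqrt{2k}+1))$, which tends to infinity with $k$.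
\end{proof}

\section{Local control of the velocity and compactness}\label{sec:compact}

The bound \eqref{eq:BS} is useless when $\|\omega\|_1$ is large or infinite. We replace the Biot--Savart law by a local formula: at scale $\lambda$, the velocity is a truncated Biot--Savart integral, controlled by $\|\omega\|_\infty$, plus an average of the velocity, whose time derivative is controlled by the equation. For $\lambda>0$ let $a_\lambda=a(\cdot/\lambda)$, $E_\lambda=E(\cdot/\lambda)=\frac1{2\pi}\log(|x|/\lambda)$, and
\[
K_\lambda=\nabla^\perp(a_\lambda E_\lambda),\qquad H_\lambda=(1-a_\lambda)E_\lambda,\qquad\mu_\lambda=\Delta H_\lambda .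
\]
Then $K_\lambda=\lambda^{-1}K_1(\cdot/\lambda)$, $H_\lambda=H_1(\cdot/\lambda)$ and $\mu_\lambda=\lambda^{-2}\mu_1(\cdot/\lambda)$. The function $H_\lambda$ is smooth and radial, vanishes on $B_\lambda$, and equals the harmonic function $E_\lambda$ off the support of $a_\lambda$. So $\mu_\lambda\in C_c^\infty(B_{2\lambda})$ is radial, and $\int\mu_\lambda=1$, the flux of $\nabla E_\lambda$ through a large circle. Put $c_1=\|K_1\|_1$ and $c_3=\|\mu_1\|_1\ge1$. Then $\|K_\lambda\|_1=c_1\lambda$ and $\|\mu_\lambda\|_1=c_3$.

\begin{lemma}\label{lem:repr}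
Every $u\in\mathcal H_b$ with $\omega=\operatorname{rot}u$ satisfies, for all $\lambda>0$,
\begin{equation}\label{eq:repr}
u=K_\lambda*\omega+\mu_\lambda*u .
\end{equation}
Consequently \eqref{eq:embed} holds, and there is a function $\sigma(h)\to0$ as $h\to0$, independent of $u$, such that $u$ has a representative with $|u(x+h)-u(x)|\le\sigma(h)(\|\omega\|_\infty+\|u\|_\infty)$.
\end{lemma}

\begin{proof}
We have $\delta=\Delta E_\lambda=\Delta(a_\lambda E_\lambda)+\mu_\lambda$, with both terms compactly supported, and $\Delta u=\nabla^\perp\omega$ by \eqref{eq:hodge}. Hence $u=(a_\lambda E_\lambda)*\nabla^\perp\omega+\mu_\lambda*u$, which is \eqref{eq:repr}. For $\lambda=\frac12$ the support of $\mu_\lambda$ lies in $B_1$, so $|u|\le\frac12c_1\|\omega\|_\infty+\|\mu_{1/2}\|_2\|u\|_{L^2_b}$. This is the second inequality in \eqref{eq:embed}; the first holds because a unit disc has area $\pi$. Finally, \eqref{eq:repr} with $\lambda=1$ gives the modulus of continuity with $\sigma(h)=\|K_1(\cdot+h)-K_1\|_1+\|\mu_1(\cdot+h)-\mu_1\|_1$, which tends to $0$ because translations are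 continuous in $L^1$.
\end{proof}

\begin{lemma}\label{lem:classical}
A classical solution $u$ satisfies $\partial_tu_l=-\partial_j(u_lu_j)+D_{ijl}*(u_iu_j)$ pointwise, and it is a solution in the sense of Definition~\ref{def:sol}.
\end{lemma}

\begin{proof}
Fix $t$, let $f_{ij}=u_iu_j$ and $F_l=\partial_tu_l+\partial_jf_{lj}-D_{ijl}*f_{ij}$. Since $\partial_mD_{ijl}=\partial_lD_{ijm}$, the last term has zero vorticity, and $\operatorname{rot}F=\partial_t\omega+u\cdot\nabla\omega=0$. Since $\partial_lD_{ijl}=\partial_i\partial_j\Delta E=\partial_i\partial_j\delta$, we get $\operatorname{div}F=\partial_l\partial_jf_{lj}-\partial_i\partial_jf_{ij}=0$. By the remark after \eqref{eq:hodge} it suffices to show that $F$ is continuous and tends to $0$ at infinity. The fields $u=K*\omega$, $\partial_ju=K*\partial_j\omega$ and $\partial_tu=-K*(u\cdot\nabla\omega)$ have this property, as $\omega$, $\partial_j\omega$, $u\cdot\nabla\omega\in C_c^\infty$. Since $\operatorname{div}u=0$, we have $\partial_i\partial_jf_{ij}=\partial_iu_j\,\partial_ju_i$, so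
\[
D_{ijl}*f_{ij}=\partial_l(aE)*(\partial_iu_j\,\partial_ju_i)+\partial_i\partial_j\partial_l((1-a)E)*f_{ij}.
\]
Each term is an $L^1$ kernel convolved with a bounded continuous function that vanishes at infinity; by dominated convergence it is continuous and vanishes at infinity. So $F=0$. Multiplying by $\xi_l$ and integrating by parts gives \eqref{eq:weak}, and $u\in L^\infty([0,\infty);\mathcal H_b)$ because $u$ and $\omega$ are bounded.
\end{proof}

\begin{lemma}\label{lem:apriori}
There are absolute constants $c_2,c_4$ such that every classical solution satisfies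
\begin{gather}
\|\partial_t(\mu_\lambda*u)(t)\|_\infty\le c_2\lambda^{-1}\|u(t)\|_\infty^2\qquad(\lambda>0),\label{eq:avg}\\
\|u(t)\|_\infty\le\sqrt2\,c_3\|u(0)\|_\infty\exp\big(c_4\|\omega(0)\|_\infty t\big).\label{eq:apriori}
\end{gather}
In particular $N(t)<\infty$ for all $t$.
\end{lemma}

\begin{proof}
The function $\mu_\lambda*E-H_\lambda$ is harmonic on $\mathbb R^2$, since both terms have Laplacian $\mu_\lambda$, and it is radial, so it is constant by the mean value property. Hence $\mu_\lambda*D_{ijl}=\partial_i\partial_j\partial_lH_\lambda$, and Lemma~\ref{lem:classical} gives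
\[
\partial_t(\mu_\lambda*u_l)=-\partial_j\mu_\lambda*(u_lu_j)+\partial_i\partial_j\partial_lH_\lambda*(u_iu_j).
\]
Both kernels have the form $\lambda^{-3}g(\cdot/\lambda)$ with $g\in L^1$, so their $L^1$ norms are $\lambda^{-1}\|g\|_1$. This proves \eqref{eq:avg}.

Let $\Lambda=\|\omega(0)\|_\infty=\|\omega(t)\|_\infty$ and $I(t)=\int_0^t\|u(s)\|_\infty^2\,ds$. By \eqref{eq:repr} and \eqref{eq:avg}, for every $\lambda>0$,
\[
\|u(t)\|_\infty\le c_1\lambda\Lambda+c_3\|u(0)\|_\infty+c_2\lambda^{-1}I(t).
\]
For a fixed $\lambda$ the quadratic term would give a bound only for a finite time; the scale must grow with $I$. If $\Lambda=0$ then $u=0$, and for $t=0$ \eqref{eq:apriori} holds because $c_3\ge1$. Otherwise $I(t)>0$, and $\lambda=(I(t)/\Lambda)^{1/2}$ gives $\|u(t)\|_\infty\le c_3\|u(0)\|_\infty+(c_1+c_2)(\Lambda I(t))^{1/2}$. With $c_4=(c_1+c_2)^2$,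
\[
\|u(t)\|_\infty^2\le2c_3^2\|u(0)\|_\infty^2+2c_4\Lambda\int_0^t\|u(s)\|_\infty^2\,ds,
\]
and Gronwall's inequality gives \eqref{eq:apriori}.
\end{proof}

\begin{lemma}[Compactness]\label{lem:compact}
Let $u_n$ be classical solutions with $\|u_n(0)\|_\infty\le B$ and $\|\operatorname{rot}u_n(0)\|_\infty\le\Lambda$, and let $u_n(0)\to g$ locally uniformly. Then $g\in\mathcal H_b$, and $u_n\to u$ locally uniformly on $[0,\infty)\times\mathbb R^2$, where $u$ is the solution with data $g$. Moreover $u$ is continuous and $\|\operatorname{rot}u(t)\|_\infty\le\Lambda$ for all $t$.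
\end{lemma}

\begin{proof}
Fix $T$. By \eqref{eq:apriori}, $|u_n|\le C_T$ on $[0,T]\times\mathbb R^2$ with $C_T$ independent of $n$. By Lemma~\ref{lem:repr}, $|u_n(t,x+h)-u_n(t,x)|\le\sigma(h)(\Lambda+C_T)$. By \eqref{eq:repr} at times $s,t\le T$ and \eqref{eq:avg},
\[
|u_n(t,x)-u_n(s,x)|\le2c_1\lambda\Lambda+c_2C_T^2|t-s|/\lambda ,
\]
and $\lambda=|t-s|^{1/2}$ gives equicontinuity in $t$. By the Arzel\`a--Ascoli theorem and a diagonal argument, every subsequence has a further subsequence that converges locally uniformly to a continuous $u$ with $u(0)=g$ and $|u|\le C_T$ on $[0,T]\times\mathbb R^2$. For each $t$ and $\chi\in C_c^\infty$, the relations $\int u_n(t)\cdot\nabla\chi=0$ and $|\int u_n(t)\cdot\nabla^\perp\chi|\le\Lambda\|\chi\|_1$ pass to the limit, so $\operatorname{div}u(t)=0$ and $\|\operatorname{rot}u(t)\|_\infty\le\Lambda$. Thus $g\in\mathcal H_b$ and $u\in L^\infty_{loc}([0,\infty);\mathcal H_b)$.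

By Lemma~\ref{lem:classical}, each $u_n$ satisfies \eqref{eq:weak}. Let $\xi$ vanish for $t\ge T$. The local terms pass to the limit by uniform convergence on $\operatorname{supp}\xi$. In the pressure term, $D_{ijl}*\xi_l$ is not compactly supported, but by \eqref{eq:DL1} it lies in $L^1((0,T)\times\mathbb R^2)$, while $u_{n,i}u_{n,j}$ is bounded by $C_T^2$ and converges pointwise; dominated convergence applies. So $u$ is a solution with data $g$. By the uniqueness in Theorem~\ref{thm:CZ} the limit is the same for all subsequences, and the whole sequence converges.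
\end{proof}

The uniform bound on the vorticity gives the equicontinuity. It fails for the family $u^\varepsilon$ of Section~\ref{sec:nest}, whose vorticity is of order $1/\varepsilon$; this is why Lemma~\ref{lem:add} rests on the small circulation instead.

\section{Placing solutions far apart}\label{sec:glue}

The pressure is nonlocal, so a change of the data far away is felt at once everywhere. Compactness and uniqueness show that the effect on a bounded time interval is small, uniformly over all data with bounded velocity and vorticity.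

\begin{lemma}[Localization]\label{lem:local}
Let $V\in\mathcal S$, $b>0$, $y\in\mathbb R^2$. For all sufficiently large $R\ge1$ the following holds: if $U$ is a classical solution with $\|U(0)\|_\infty\le2$, $\|\operatorname{rot}U(0)\|_\infty\le1$ and $|U(0)-V(0)|\le1/R$ on $B_R$, then $|U(t,y)-V(t,y)|\le1$ for $t\in[0,b]$.
\end{lemma}

\begin{proof}
The hypothesis on $U$ becomes stronger as $R$ increases, so it suffices to find one such $R$. If there is none, then for each $n$ there are a classical solution $U_n$ satisfying the hypothesis with $R=n$ and a time $s_n\in[0,b]$ with $|U_n(s_n,y)-V(s_n,y)|>1$. Then $U_n(0)\to V(0)$ locally uniformly. By Lemma~\ref{lem:compact}, $U_n$ converges uniformly on $[0,b]\times\{y\}$ to the solution with data $V(0)$, which is $V$ by Lemma~\ref{lem:classical}. This is a contradiction.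
\end{proof}

\begin{proposition}\label{prop:glue}
Let $V_j\in\mathcal S$, $b_j>0$, $y_j\in\mathbb R^2$ for $j\ge1$. There are $z_j\in\mathbb R^2$ such that $u_0=\sum_jV_j(0,\cdot-z_j)$ converges locally uniformly, $u_0\in\mathcal H_b\cap C^\infty$, $\|u_0\|_\infty\le2$, and the solution $u$ with data $u_0$ is continuous and satisfies $\|\operatorname{rot}u(t)\|_\infty\le1$ for all $t\ge0$ and
\[
|u(t,z_j+y_j)-V_j(t,y_j)|\le1\qquad\text{for all }t\in[0,b_j],\ j\ge1 .
\]
\end{proposition}

\begin{proof}
Choose $R_j\ge1$ so large that Lemma~\ref{lem:local} holds for $V_j,b_j,y_j$ with $R=R_j$, that $\operatorname{supp}\operatorname{rot}V_j(0)\subset B_{R_j}$, and that $|V_j(0,x)|\le2^{-j}$ for $|x|\ge R_j$. Write $v_j=V_j(0,\cdot-z_j)$ and $Q_j=B_{R_j}(z_j)$. Put $z_1=0$ and choose $z_2,z_3,\dots$ inductively so that the discs $Q_j$ are disjoint, $|z_j|\ge R_j+j$ for $j\ge2$, and for all $i<j$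
\[
\sup_{Q_i}|v_j|\le2^{-j}/R_i,\qquad\sup_{Q_j}|v_i|\le2^{-i}/R_j .
\]
For given $z_1,\dots,z_{j-1}$ these are finitely many conditions on $z_j$, and each holds for $|z_j|$ large because $V_i(0,x)\to0$ as $|x|\to\infty$ for every $i$.

On $Q_i$ we have $|v_j|\le2^{-j}/R_i$ for every $j\ne i$, so
\begin{equation}\label{eq:tails}
\sum_{j\ne i}|v_j|\le1/R_i\le1\quad\text{on }Q_i ,
\end{equation}
and $|v_i|\le1$. Outside all discs, $\sum_j|v_j|\le\sum_j2^{-j}=1$. Hence $u_0$ and the partial sums $g_n=\sum_{j\le n}v_j$ are bounded by $2$. If $|x|<r$ and $j\ge\max(r,2)$, then $|x-z_j|>R_j$. So on $B_r$ these terms $v_j$ are bounded by $2^{-j}$ and have zero vorticity and divergence; they are harmonic on $B_r$ by \eqref{eq:hodge}. The series therefore converges uniformly on $B_r$, and $u_0$ is there a finite sum of smooth fields plus a uniform limit of harmonic fields, which is harmonic. So $u_0\in C^\infty$. The vorticities of the $v_j$ have disjoint supports, so $\operatorname{rot}g_n\in C_c^\infty$, $\|\operatorname{rot}g_n\|_\infty\le1$, and $g_n=K*\operatorname{rot}g_n$.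

Let $u_n$ be the classical solution with data $g_n$. By Lemma~\ref{lem:compact}, $u_0\in\mathcal H_b$, $u_n\to u$ locally uniformly, $u$ is continuous and $\|\operatorname{rot}u(t)\|_\infty\le1$. For $n\ge j$ the classical solution $u_n(t,x+z_j)$ satisfies the hypothesis of Lemma~\ref{lem:local} for $V_j$ by \eqref{eq:tails}. Hence $|u_n(t,z_j+y_j)-V_j(t,y_j)|\le1$ on $[0,b_j]$, and we let $n\to\infty$.
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

By Lemmas~\ref{lem:scaling} and \ref{lem:apriori} and Corollary~\ref{cor:unbounded}, $N$ is finite, nondecreasing and unbounded, and $N\ge1$.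

\begin{proof}[Proof of Theorem~\ref{thm:N}(b)]
For each time there is a nearly extremal solution in $\mathcal S$, but only countably many solutions can be glued. We show that countably many serve all times. For $s>0$ choose $V_s\in\mathcal S$ and $y_s\in\mathbb R^2$ with $|V_s(s,y_s)|>\frac12N(s)$; this is possible because $0<N(s)<\infty$. If $N$ is continuous at $s$, then $t\mapsto|V_s(t,y_s)|-\frac12N(t)$ is continuous and positive at $s$, so it is positive on an open interval $I_s$ with $s\in I_s\subset(0,2s)$. By Lindel\"of's theorem countably many of these intervals have the same union as all of them, so they cover all points of continuity. The monotone function $N$ has at most countably many points of discontinuity $s$, and for these we put $I_s=\{s\}$. We obtain $s_1,s_2,\dots$ with $\bigcup_jI_{s_j}=(0,\infty)$ and $|V_{s_j}(t,y_{s_j})|>\frac12N(t)$ on $I_{s_j}$.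

Apply Proposition~\ref{prop:glue} with $V_j=V_{s_j}$, $b_j=2s_j$, $y_j=y_{s_j}$. Every $t>0$ lies in some $I_{s_j}\subset[0,b_j]$, so $|u(t,z_j+y_j)|\ge|V_j(t,y_j)|-1\ge\frac12N(t)-1$. Since $u(t)$ is continuous, $\|u(t)\|_\infty\ge\frac12N(t)-1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and of the bound $N(t)\le C(1+t)$]
Let $u$ be the solution just constructed. Since $\|\operatorname{rot}u(t)\|_\infty\le1$, inequality \eqref{eq:embed} gives
\begin{equation}\label{eq:final}
\tfrac12N(t)-1\le\|u(t)\|_\infty\le c_0\big(\|u(t)\|_{L^2_b}+1\big),\qquad t>0 .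
\end{equation}
As $N$ is nondecreasing and unbounded, $N(t)\to\infty$, so $\|u(t)\|_{L^2_b}\to\infty$. In the other direction, Theorem~\ref{thm:CZ} for this one $u_0$ bounds the right side of \eqref{eq:final} by $C'(1+t)$. Together with $N(0)=1$ this gives $N(t)\le C(1+t)$ for all $t\ge0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:N}(a)]
We approximate $u_0$ by data with compactly supported vorticity. To keep the divergence zero we cut off the stream function rather than the velocity; the stream function grows linearly, which costs the constant $C_*$. Let $u_0^n$ be the convolution of $u_0$ with a nonnegative smooth mollifier at scale $1/n$. Then $u_0^n$ is smooth and divergence free, $\|u_0^n\|_\infty\le1$, $\|\operatorname{rot}u_0^n\|_\infty\le1$, and $u_0^n\to u_0$ uniformly because $u_0$ is uniformly continuous (Lemma~\ref{lem:repr}). Write $u_0^n=\nabla^\perp\psi_n$ with $\psi_n(0)=0$. Then $|\nabla\psi_n|\le1$, so $|\psi_n(x)|\le|x|$, and $|\Delta\psi_n|\le1$. Fix $\chi\in C_c^\infty(B_2)$ with $0\le\chi\le1$ and $\chi=1$ on $B_1$, and put $\chi_n=\chi(\cdot/n)$,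 $h_n=\nabla^\perp(\chi_n\psi_n)$. Then
\[
h_n=\chi_nu_0^n+\psi_n\nabla^\perp\chi_n,\qquad\operatorname{rot}h_n=\chi_n\Delta\psi_n+2\nabla\chi_n\cdot\nabla\psi_n+\psi_n\Delta\chi_n .
\]
On $\operatorname{supp}\chi_n\subset B_{2n}$ we have $|\psi_n|\le2n$, while $|\nabla\chi_n|\le\|\nabla\chi\|_\infty/n$ and $|\Delta\chi_n|\le\|\Delta\chi\|_\infty/n^2$. Hence
\[
|h_n|\le1+2\|\nabla\chi\|_\infty=:C_*,\qquad|\operatorname{rot}h_n|\le1+\tfrac2n\big(\|\nabla\chi\|_\infty+\|\Delta\chi\|_\infty\big)\le2\quad\text{for large }n .
\]
The field $h_n-K*\operatorname{rot}h_n$ has zero divergence and vorticity and tends to $0$ at infinity, so $h_n=K*\operatorname{rot}h_n$. Also $h_n=u_0^n$ on $B_n$, so $h_n\to u_0$ locally uniformly.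

Let $u_n$ be the classical solution with data $h_n$. By \eqref{eq:scale} with $s=2$, $\ell=2/C_*$, the solution $C_*^{-1}u_n(t/2,C_*x/2)$ has initial velocity and vorticity bounded by $1$, so it lies in $\mathcal S$. Evaluating it at time $2t$ gives $\|u_n(t)\|_\infty\le C_*N(2t)$. By Lemma~\ref{lem:compact}, $u_n\to u$ locally uniformly, so $\|u(t)\|_\infty\le C_*N(2t)$.
\end{proof}

\begin{remark}
The initial vorticity in Theorem~\ref{thm:N}(b) is not integrable. If $t\in I_{s_j}$, then \eqref{eq:BS} with $F=1$ gives $\|\operatorname{rot}V_j(0)\|_1\ge\pi|V_j(t,y_j)|^2\ge\frac\pi4N(t)^2$, and the pieces have disjoint supports.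
\end{remark}

\begin{remark}
The proof gives no explicit lower rate. The time $s_k$ in Corollary~\ref{cor:unbounded} can be taken to be $t_k\|\operatorname{rot}u^k(0)\|_\infty$, which depends on how small the radii of the nested vortices are chosen, and we have not kept track of this. What is proved is $N(t)\to\infty$ and $N(t)=O(1+t)$; the exact order of $N$ is not determined here.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CZ}
Vladimir Chepyzhov and Sergey Zelik, \emph{Infinite energy solutions for Dissipative Euler equations in $\mathbb R^2$}, arXiv:1501.00684 (2015).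

\bibitem{MB}
Majda and Bertozzi, \emph{Vorticity and Incompressible Flow}.

\end{thebibliography}
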